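\title{Rank-$(n-1)$ convexity does not imply $\mathcal S$-quasiconvexity for square matrices}

\begin{abstract}
A function on real $m\times n$ matrices is $\mathcal S$-quasiconvex if it satisfies Jensen's inequality for all smooth periodic divergence-free matrix fields, and rank-$(n-1)$ convex if it is convex along all directions of rank at most $n-1$. The first property implies the second. We show that the converse fails for all $m\ge n\ge 3$, in particular for square matrices. The counterexample is a polynomial of degree four, tested on a field that depends on two variables. Consequently, for $n\ge3$ the two notions agree exactly when $m\le n-1$. We also show that neither the degree nor the number of variables can be lowered.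
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathbb M^{m\times n}$ be the space of real $m\times n$ matrices, with the Euclidean scalar product $A\cdot V=\sum_{i,j}A_{ij}V_{ij}$ and norm $|\cdot|$, and let $\mathbb T^n=(0,1)^n$. The divergence of a matrix field $B:\mathbb R^n\to\mathbb M^{m\times n}$ is taken row by row, $(\operatorname{Div}B)_i=\sum_{j=1}^n\partial_jB_{ij}$. We call $B$ a \emph{test field} if it is smooth, $\mathbb T^n$-periodic (that is, $1$-periodic in each variable) and satisfies $\operatorname{Div}B=0$. Its mean is $\bar B=\int_{\mathbb T^n}B\,dx$.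

A function $f:\mathbb M^{m\times n}\to\mathbb R$ is \emph{$\mathcal S$-quasiconvex} if
\begin{equation}\label{eq:jensen}
\int_{\mathbb T^n}f(B)\,dx\ \ge\ f(\bar B)
\end{equation}
for every test field $B$. It is \emph{rank-$(n-1)$ convex} if $t\mapsto f(A+tV)$ is convex for every $A\in\mathbb M^{m\times n}$ and every $V$ in
\[
\Lambda=\{V\in\mathbb M^{m\times n}:\operatorname{rank}V\le n-1\}=\{V: V\xi=0\text{ for some }\xi\in\mathbb R^n\setminus\{0\}\}.
\]
The set $\Lambda$ is a cone, and it is closed, being the common zero set of the $n\times n$ minors.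

For convex $f$, inequality \eqref{eq:jensen} is Jensen's inequality, and it holds for every smooth periodic field. The definition asks for it only under the constraint $\operatorname{Div}B=0$, so $\mathcal S$-quasiconvexity measures how much convexity is needed to prevent divergence-free oscillations around a constant matrix from lowering the average of $f$. The condition involves an infinite-dimensional family of fields and is hard to verify. Rank-$(n-1)$ convexity is a local condition: for $f\in C^2$ it says that
\[
D^2f(A)[V,V]:=\frac{d^2}{dt^2}\Big|_{t=0}f(A+tV)\ \ge\ 0\qquad\text{for all }A\in\mathbb M^{m\times n},\ V\in\Lambda .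
\]
The link between the two is the plane wave. If $\xi\in\mathbb Z^n\setminus\{0\}$ and $H:\mathbb R\to\mathbb M^{m\times n}$ is smooth and $1$-periodic, then
\begin{equation}\label{eq:wave}
\operatorname{Div}\big(H(\xi\cdot x)\big)=H'(\xi\cdot x)\,\xi .
\end{equation}
So a matrix $V$ can be the amplitude of a divergence-free oscillation in the direction $\xi$ exactly when $V\xi=0$, and $\Lambda$ collects the matrices that annihilate some direction. Two facts are known.
\begin{enumerate}
\item[(A)] Every $\mathcal S$-quasiconvex function is rank-$(n-1)$ convex.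
\item[(B)] For all $n\ge3$ and $m\ge n+1$ there is a function on $\mathbb M^{m\times n}$ that is rank-$(n-1)$ convex but not $\mathcal S$-quasiconvex.
\end{enumerate}
If $m\le n-1$, then $\Lambda$ is the whole space and both notions reduce to convexity. One case is left, and it is the problem posed in \cite{Palombaro}: \emph{for $n\ge3$, is every rank-$(n-1)$ convex function on $\mathbb M^{n\times n}$ also $\mathcal S$-quasiconvex?}

There are reasons to guess that the answer is yes. For $m\ge n$, a matrix in $\Lambda$ is described by a line in its kernel ($n-1$ parameters) and by its action on the orthogonal complement of that line ($m(n-1)$ parameters), so $\Lambda$ has codimension $m-n+1$. In the range of (B) the codimension is at least two. For $m=n$ the cone $\Lambda=\{\det V=0\}$ is a hypersurface, and rank-$(n-1)$ convexity is as close to convexity as it can be without being equal to it. Nevertheless the answer is no.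

\begin{theorem}\label{thm:main}
Let $m\ge n\ge3$. There exist $\varepsilon>0$, a polynomial $F:\mathbb M^{m\times n}\to\mathbb R$ of degree $4$, and a smooth $\mathbb T^n$-periodic field $B$ with $\operatorname{Div}B=0$ and $\int_{\mathbb T^n}B\,dx=0$, depending only on $(x_1,x_2)$, such that
\begin{enumerate}
\item[(a)] $D^2F(A)[V,V]\ge\varepsilon|V|^2$ for all $A\in\mathbb M^{m\times n}$ and all $V$ with $\operatorname{rank}V\le n-1$, so that $F$ is rank-$(n-1)$ convex;
\item[(b)] $\int_{\mathbb T^n}F(B)\,dx<0=F(0)$, so that $F$ is not $\mathcal S$-quasiconvex.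
\end{enumerate}
\end{theorem}

The case $m=n$ answers the problem. The second theorem shows that the example is sharp in the range of $m$, in the degree of $F$, and in the number of variables on which $B$ depends.

\begin{theorem}\label{thm:sharp}
Let $n\ge3$.
\begin{enumerate}
\item[(i)] Rank-$(n-1)$ convexity and $\mathcal S$-quasiconvexity on $\mathbb M^{m\times n}$ are equivalent if and only if $m\le n-1$.
\item[(ii)] For every $m$, every rank-$(n-1)$ convex polynomial of degree at most $3$ on $\mathbb M^{m\times n}$ is $\mathcal S$-quasiconvex.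
\item[(iii)] If $f$ is rank-$(n-1)$ convex, then \eqref{eq:jensen} holds for every smooth periodic divergence-free field of the form $B(x)=H(\xi\cdot x)$ with $0\ne\xi\in\mathbb Z^n$ and $H$ smooth and $1$-periodic.
\end{enumerate}
\end{theorem}

We prove Theorem~\ref{thm:sharp} first, in Section~\ref{sec:positive}, because it tells us what a counterexample has to look like. Section~\ref{sec:model} constructs the example on a three-dimensional space of $3\times3$ matrices, where the whole mechanism is visible. Section~\ref{sec:proof} extends it to $\mathbb M^{m\times n}$.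

\section{Where the two notions agree}\label{sec:positive}

We use Jensen's inequality in the following form: if $E$ is a finite-dimensional affine space, $f:E\to\mathbb R$ is convex (hence continuous) and $B:\overline{\mathbb T^n}\to E$ is continuous, then $\bar B\in E$ and \eqref{eq:jensen} holds.

Fact (A) enters only in Theorem~\ref{thm:sharp}(i). We recall how it is proved for continuous $f$, since the argument shows what a single plane wave detects. Let $V\xi=0$ with $0\ne\xi\in\mathbb Z^n$, let $t_0<t_1$ and $\theta\in(0,1)$. Take smooth $1$-periodic functions $h_j$ with values in $[t_0,t_1]$ that converge almost everywhere to the periodic step function equal to $t_0$ on $(0,\theta)$ and to $t_1$ on $(\theta,1)$. By \eqref{eq:wave}, $A+h_j(\xi\cdot x)V$ is a test field. For continuous $1$-periodic $g$ we have $\int_{\mathbb T^n}g(\xi\cdot x)\,dx=\int_0^1g\,dt$ (integrate first in a variable $x_i$ with $\xi_i\neq0$). Hence \eqref{eq:jensen} and dominated convergence give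
\[
\theta f(A+t_0V)+(1-\theta)f(A+t_1V)\ \ge\ f\big(A+(\theta t_0+(1-\theta)t_1)V\big).
\]
If $V\eta=0$ with an arbitrary unit vector $\eta$, choose $\xi_j\in\mathbb Z^n\setminus\{0\}$ with $\eta_j=\xi_j/|\xi_j|\to\eta$. The matrices $V_j=V(I-\eta_j\eta_j^{T})$ satisfy $V_j\xi_j=0$ and tend to $V(I-\eta\eta^T)=V$, and the inequality passes to the limit.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
(i) Let $m\le n-1$. Every $V\in\mathbb M^{m\times n}$ has rank at most $n-1$, so a rank-$(n-1)$ convex function is convex, and it is $\mathcal S$-quasiconvex by Jensen's inequality. The converse implication is (A). For $m\ge n$ the equivalence fails by Theorem~\ref{thm:main}, whose proof below does not use Theorem~\ref{thm:sharp}.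

(ii) Write $f(A)=C(A,A,A)+q(A,A)+\ell(A)+f(0)$ with $C$ symmetric trilinear, $q$ symmetric bilinear and $\ell$ linear, and put $q(A)=q(A,A)$. Then
\[
D^2f(A)[V,V]=6\,C(A,V,V)+2q(V).
\]
For $V\in\Lambda$ this affine function of $A$ is nonnegative on the whole space, so its linear part vanishes and its constant part is nonnegative: $C(A,V,V)=0$ for all $A$, and $q(V)\ge0$. Let $V,W$ have rank one. Then $V$, $W$ and $V+W$ have rank at most $2\le n-1$; this is where $n\ge3$ is used. Therefore
\[
0=C(A,V+W,V+W)=C(A,V,V)+2C(A,V,W)+C(A,W,W)=2C(A,V,W).
\]
Rank-one matrices span $\mathbb M^{m\times n}$, so $C=0$.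

Thus $f$ has degree at most $2$, and $f(B)=f(\bar B)+Df(\bar B)[B-\bar B]+q(B-\bar B)$ for a test field $B$. The middle term has mean zero. Expand $B-\bar B=\sum_{\xi\in\mathbb Z^n\setminus\{0\}}\hat B_\xi\,e^{2\pi i\xi\cdot x}$ and write $\hat B_\xi=X_\xi+iY_\xi$ with real matrices $X_\xi,Y_\xi$. The Fourier coefficients of $\operatorname{Div}B$ are $2\pi i\hat B_\xi\xi$, so $X_\xi\xi=Y_\xi\xi=0$ and $X_\xi,Y_\xi\in\Lambda$. Plancherel's identity $\int_{\mathbb T^n}gh\,dx=\sum_\xi\hat g_\xi\overline{\hat h_\xi}$ for real $g,h\in L^2(\mathbb T^n)$, applied to pairs of entries of $B-\bar B$, gives, with $q$ extended complex-bilinearly,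
\[
\int_{\mathbb T^n}f(B)\,dx-f(\bar B)=\sum_{\xi\ne0}q(X_\xi+iY_\xi,X_\xi-iY_\xi)=\sum_{\xi\ne0}\big(q(X_\xi)+q(Y_\xi)\big)\ \ge\ 0 .
\]
The mixed terms cancel because $q$ is symmetric.

(iii) Since $\xi\ne0$, the number $\xi\cdot x$ takes every real value, so \eqref{eq:wave} gives $H'\xi=0$ on $\mathbb R$. Hence $B\xi$ is constant, equal to its mean $\bar B\xi$, and $B$ takes values in the affine space $E=\bar B+\{V:V\xi=0\}$. The difference of two points of $E$ lies in $\Lambda$, so $f$ is convex on $E$, and Jensen's inequality applies.
\end{proof}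

\begin{example}
For $m=n$ the two notions differ from convexity. Let $q(V)=(n-1)|V|^2-(\operatorname{tr}V)^2$. If $V\eta=0$ and $|\eta|=1$, then $\operatorname{tr}V=V\cdot(I-\eta\eta^T)$ and $|I-\eta\eta^T|^2=n-1$, so $q(V)\ge0$ by the Cauchy--Schwarz inequality. Thus $q$ is rank-$(n-1)$ convex, and $\mathcal S$-quasiconvex by Theorem~\ref{thm:sharp}(ii). It is not convex, since $q(I)=-n$.
\end{example}

\section{Three resonant waves in $3\times3$ matrices}\label{sec:model}

\subsection{The waves and the cubic}

By the proof above, a quadratic form sees the frequencies of a test field one at a time, and a field with a single direction of oscillation sees only convexity along $\Lambda$. A counterexample must make different frequencies interact. This first happens in a product of three waves one of whose frequencies is the sum or difference of the other two. We take the frequencies $e_1$, $e_2$, $e_1-e_2$ and set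
\[
\phi=(\alpha,\beta,\gamma),\qquad\alpha=\cos2\pi x_1,\quad\beta=\cos2\pi x_2,\quad\gamma=\cos2\pi(x_1-x_2).
\]
For $\xi,\eta\in\mathbb Z^n\setminus\{0\}$ the identity $2\cos y\cos z=\cos(y-z)+\cos(y+z)$ shows that $\cos(2\pi\xi\cdot x)\cos(2\pi\eta\cdot x)$ has mean $\frac12$ if $\xi=\pm\eta$ and mean $0$ otherwise. It also gives $\alpha\beta\gamma=\frac12\gamma^2+\frac12\gamma\cos2\pi(x_1+x_2)$. Hence $\alpha,\beta,\gamma$ have mean zero and
\begin{equation}\label{eq:means}
\int\alpha^2=\int\beta^2=\int\gamma^2=\frac12,\qquad\int\alpha\beta=\int\beta\gamma=\int\gamma\alpha=0,\qquad\int\alpha\beta\gamma=\frac14,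
\end{equation}
all integrals being over $\mathbb T^n$. By \eqref{eq:wave}, the field $\alpha V_1+\beta V_2+\gamma V_3$ is divergence free if
\begin{equation}\label{eq:kernels}
V_1e_1=0,\qquad V_2e_2=0,\qquad V_3(e_1-e_2)=0 .
\end{equation}
Suppose that such matrices are linearly independent, and identify their span $L$ with $\mathbb R^3$ by writing $v=(a,b,c)$ for $aV_1+bV_2+cV_3$. The field is then $\phi$, and the three coordinate axes lie in $\Lambda$.

Let $p(v)=abc$. By \eqref{eq:means}, $\int-p(\phi)=-\frac14<0=-p(0)$, so $-p$ violates \eqref{eq:jensen}. The task is to make $-p$ convex along $\Lambda\cap L$ by adding terms whose mean along $\phi$ is less than $\frac14$. The coefficient of $t^2$ in $(u_1+ta)(u_2+tb)(u_3+tc)$ is $u_1bc+u_2ca+u_3ab$, so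
\begin{equation}\label{eq:hessp}
D^2p(u)[v,v]=2\,u\cdot w(v),\qquad w(v)=(bc,ca,ab).
\end{equation}
The vector $w(v)$ vanishes exactly on the three axes. If $\Lambda\cap L$ consisted of the axes alone, $-p$ would be affine along $\Lambda\cap L$ and nothing would have to be added on $L$. For square matrices of odd size this cannot be arranged. Indeed, suppose that $\Lambda\cap L$ is a finite union of lines. Take $V\in L\setminus\Lambda$ and a plane in $L$ through $V$ that contains none of the lines. Along a half circle from $V$ to $-V$ in this plane the determinant does not vanish, which contradicts $\det(-V)=-\det V$. So already for $m=n=3$ we must deal with directions $v\in\Lambda\cap L$ with $w(v)\neq0$.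

\subsection{A small quartic term and a free quadratic term}

For such $v$ the term $-2u\cdot w(v)$ is unbounded below in $u$. A quartic term controls it at infinity. In any Euclidean space, $|u+tv|^4=(|u|^2+2t\,u\cdot v+t^2|v|^2)^2$ gives
\begin{equation}\label{eq:hess4}
D^2|u|^4[v,v]=4|u|^2|v|^2+8(u\cdot v)^2\ \ge\ 4|u|^2|v|^2 ,
\end{equation}
and completing the square gives, for $\varepsilon>0$ and real $t,r$,
\begin{equation}\label{eq:square}
4\varepsilon t^2-2tr\ \ge\ -\frac{r^2}{4\varepsilon}.
\end{equation}
With $t=|u|$ and $r=|w(v)|$ we see that the second derivative of $-p+\varepsilon|u|^4$ along a unit vector $v$ is at least $-|w(v)|^2/(4\varepsilon)$. This bound no longer depends on $u$, so a quadratic form can compensate it. But $\varepsilon$ must be small to preserve the gain $-\frac14$, and then the quadratic form must be large.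

The form $\delta|u|^2$ is too expensive. Suppose that $v=(1,-1,0)$ lies in $\Lambda\cap L$, as will be the case below, and let $u=(0,0,-t)$. Then $-p(u+\tau v)=-t\tau^2$ and $|u+\tau v|^2=t^2+2\tau^2$, so the second derivative of $-p+\varepsilon|u|^4+\delta|u|^2$ at $u$ along $v$ is $-2t+8\varepsilon t^2+4\delta$. It is nonnegative for all $t$ only if $\varepsilon\delta\ge\frac1{32}$. Since $\int|\phi|^2=\frac32$ and $\int|\phi|^4\ge(\frac32)^2$, the added terms then have mean at least $\frac94\varepsilon+\frac32\delta\ge2\big(\frac{27}{8}\varepsilon\delta\big)^{1/2}\ge2\big(\frac{27}{256}\big)^{1/2}>\frac14$.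

We therefore look for a quadratic form $q$ on $\mathbb R^3$ that costs nothing. By \eqref{eq:means}, its mean along $\phi$ is $\frac12\big(q(e_1)+q(e_2)+q(e_3)\big)$, which vanishes if $q$ has no diagonal terms. We take the symmetric form
\[
Q(v)=-(ab+bc+ca)=\tfrac12\big(|v|^2-s^2\big),\qquad s=a+b+c ,
\]
so that $\int Q(\phi)=0$, and any multiple of $Q$ can be added for free. The form $Q$ is indefinite: $\{Q<0\}$ is an open circular double cone around the direction $(1,1,1)$, with the three axes on its boundary. It helps only if $\Lambda\cap L$ stays outside this cone, while $\Lambda\cap L$ has to contain the axes. A plane through the third axis on which $Q\ge0$ is unique: $Q(a,b,c+t)=Q(a,b,c)-t(a+b)$ is nonnegative for all $t$ only if $a+b=0$. This is the plane tangent to the cone along the axis. We are led to ask that $\Lambda\cap L$ be the union of the three tangent planes,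
\[
\Gamma=\{v\in\mathbb R^3:(a+b)(b+c)(c+a)=0\};
\]
see Figure~\ref{fig:cone}. On $\Gamma$ both $Q$ and $|w|^2$ vanish on the axes, and the next lemma says that they vanish there at comparable rates.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.4]
\fill[gray!20] (0,0) circle (1);
\draw (0,0) circle (1);
\draw[thick] (-2.2,-1) -- (2.2,-1);
\draw[thick] (-0.26,2.45) -- (1.99,-1.45);
\draw[thick] (0.26,2.45) -- (-1.99,-1.45);
\fill (0.866,0.5) circle (0.045) node[below left] {$e_1$} node[above right] {$b+c=0$};
\fill (-0.866,0.5) circle (0.045) node[below right] {$e_2$} node[above left] {$c+a=0$};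
\fill (0,-1) circle (0.045) node[above] {$e_3$} node[below] {$a+b=0$};
\node at (0,-0.05) {$Q<0$};
\end{tikzpicture}
\caption{The plane $a+b+c=1$ in $\mathbb R^3$. The form $Q=-(ab+bc+ca)$ is negative inside the circle $|v|=1$, which passes through the unit vectors $e_1,e_2,e_3$. The planes $b+c=0$, $c+a=0$, $a+b=0$ appear as the tangents to the circle at these points, so $Q\ge0$ on them.}
\label{fig:cone}
\end{figure}

\begin{lemma}\label{lem:Q}
If $v\in\Gamma$, then $Q(v)\ge0$ and $|w(v)|^2\le2|v|^2Q(v)$.
\end{lemma}

\begin{proof}
The quantities $Q(v)$, $|w(v)|$ and $|v|$ are invariant under permutations of $a,b,c$, and these permute the three planes. So we may assume $a+b=0$. Then $Q(v)=-ab-c(a+b)=a^2$, $w(v)=(-ac,ac,-a^2)$ and $|v|^2=2a^2+c^2$. Hence $|w(v)|^2=a^2(a^2+2c^2)\le2a^2(2a^2+c^2)=2|v|^2Q(v)$.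
\end{proof}

Now put $g(u)=-p(u)+\varepsilon|u|^4+\frac1{4\varepsilon}Q(u)$ with $0<\varepsilon<\frac1{36}$. For a unit vector $v\in\Gamma$ and all $u\in\mathbb R^3$, the bound obtained above and Lemma~\ref{lem:Q} give
\[
D^2g(u)[v,v]\ \ge\ \frac{2Q(v)-|w(v)|^2}{4\varepsilon}\ \ge\ 0,
\]
while $|\phi|^2\le3$ gives $\int g(\phi)\le-\frac14+9\varepsilon<0=g(0)$. So $g$ is convex along $\Gamma$ and violates Jensen's inequality for $\phi$.

\subsection{The matrices}

It remains to find $3\times3$ matrices $V_1,V_2,V_3$ that satisfy \eqref{eq:kernels} and for which $N(v)=aV_1+bV_2+cV_3$ has determinant $(a+b)(b+c)(c+a)$. The entries of $N(v)$ are linear forms in $a,b,c$, and \eqref{eq:kernels} says: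
\begin{equation}\label{eq:columns}
\left\{\begin{array}{l}
\text{$a$ does not occur in the first column, $b$ does not occur in the second,}\\
\text{and in each row $c$ has the same coefficient in the first two columns.}
\end{array}\right.
\end{equation}
The third column is free, because the waves do not depend on $x_3$. Take $(b,b+c,0)^T$ and $(0,c,a)^T$ as the first two columns; they obey \eqref{eq:columns}. Their cross product is $(a(b+c),-ab,bc)^T$, so with third column $(\ell_1,\ell_2,\ell_3)^T$ the determinant is $\ell_1a(b+c)-\ell_2ab+\ell_3bc$. Since $(a+b)(c+a)=as+bc$, the target equals $s\cdot a(b+c)+(b+c)\cdot bc$, and the choice $\ell_1=s$, $\ell_2=0$, $\ell_3=b+c$ reaches it: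
\begin{equation}\label{eq:N}
N(v)=\begin{pmatrix}b&0&s\\ b+c&c&0\\ 0&a&b+c\end{pmatrix},\qquad\det N(v)=(a+b)(b+c)(c+a).
\end{equation}
Thus for $m=n=3$ the function $g$ is a counterexample on the subspace $N(\mathbb R^3)$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $m\ge n\ge3$. We first place the three-dimensional picture inside $\mathbb M^{m\times n}$, and then extend the function from the subspace to the whole space.

\subsection{The subspace and the test field}

For $v=(a,b,c)\in\mathbb R^3$ let $M(v)\in\mathbb M^{m\times n}$ have upper left $3\times3$ block $N(v)$, entries $M(v)_{jj}=b+c$ for $4\le j\le n$, and all other entries $0$. Let $L=M(\mathbb R^3)$. The new diagonal entries are needed when $n\ge4$: without them all of $L$ would have rank at most $3\le n-1$, and $Q$ would be negative on part of $\Lambda\cap L$. The form $b+c$ is chosen because it adds no new zeros to the determinant. The definition uses $n\ge3$ for the third column of $N$ and $m\ge n$ to fit an $n\times n$ block. The last $m-n$ rows of $M(v)$ vanish, so $M(v)\in\Lambda$ if and only if the upper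 $n\times n$ block is singular. By \eqref{eq:N} its determinant is $(a+b)(b+c)^{n-2}(c+a)$. Hence
\begin{equation}\label{eq:LambdaL}
M(v)\in\Lambda\iff v\in\Gamma .
\end{equation}

To read off coordinates from an arbitrary matrix and to measure its deviation from $L$, define the linear maps
\[
\rho(A)=(A_{32},A_{11},A_{22})\in\mathbb R^3,\qquad R(A)=A-M(\rho(A)).
\]
The entries of $N(v)$ in these positions are $a,b,c$, so $\rho(M(v))=v$. Also $|\rho(A)|\le|A|$, since $\rho$ selects three entries of $A$. Finally, $R(A)=0$ if and only if $A\in L$: if $R(A)=0$ then $A=M(\rho(A))$, and if $A=M(v)$ then $R(A)=M(v)-M(v)=0$.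

The test field is $B(x)=M(\phi(x))$. It is smooth, periodic, depends only on $(x_1,x_2)$, and has mean $M(0)=0$ because $M$ is linear. The first two columns of $M(v)$ are those of $N(v)$ followed by zeros, so they satisfy \eqref{eq:columns}, and $\operatorname{Div}B=0$. Explicitly, the first three rows give $\partial_1\beta+\partial_3(\alpha+\beta+\gamma)=0$, $\partial_1(\beta+\gamma)+\partial_2\gamma=\partial_1\gamma+\partial_2\gamma=0$ and $\partial_2\alpha+\partial_3(\beta+\gamma)=0$; row $j$ gives $\partial_j(\beta+\gamma)=0$ for $4\le j\le n$; the remaining rows vanish. Since $|\alpha|,|\beta|,|\gamma|\le1$,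
\begin{equation}\label{eq:size}
|B|^2=\alpha^2+\beta^2+\gamma^2+(\alpha+\beta+\gamma)^2+(n-1)(\beta+\gamma)^2\le12+4(n-1)\le7n .
\end{equation}

\subsection{The polynomial}

The obvious extension $g\circ\rho$ is not enough. For a direction $V\in\Lambda$ outside $L$ the vector $\rho(V)$ need not lie in $\Gamma$, so $Q(\rho(V))$ may be negative, and it comes with the large factor $1/(4\varepsilon)$. Two terms repair this. The penalty $\kappa|R(A)|^2$ vanishes on $L$, so it is free for the test field however large $\kappa$ is, and it adds $2\kappa|R(V)|^2$ to the second derivative; this handles the directions at a positive distance from $L$. For directions close to $L$ the penalty is weak and we argue by continuity, which requires a strict inequality on $\Lambda\cap L$; the small term $\varepsilon|A|^2$ provides it. We also use $|A|^4$ in place of $|\rho(A)|^4$, so that the lower bound \eqref{eq:hess4} does not degenerate when $\rho(V)$ is small. Let $\varepsilon=\frac1{400n^2}$ and, for $\kappa>0$ to be chosen,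
\[
F(A)=-p(\rho(A))+\varepsilon\big(|A|^2+|A|^4\big)+\frac1{4\varepsilon}Q(\rho(A))+\kappa|R(A)|^2 .
\]
This is a polynomial with $F(0)=0$, of degree $4$ because its top-order part is $\varepsilon|A|^4$.

\begin{proof}[Proof of (a)]
Let $A$ be arbitrary, $|V|=1$ and $v=\rho(V)$. The second derivative of a quadratic form $q$ along $V$ is $2q(V)$. Since $\rho$ and $R$ are linear, \eqref{eq:hessp}, \eqref{eq:hess4} and $|\rho(A)|\le|A|$ give
\[
D^2F(A)[V,V]\ \ge\ -2|A|\,|w(v)|+2\varepsilon+4\varepsilon|A|^2+\frac{Q(v)}{2\varepsilon}+2\kappa|R(V)|^2 .
\]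
By \eqref{eq:square} with $t=|A|$ and $r=|w(v)|$,
\begin{equation}\label{eq:lower}
D^2F(A)[V,V]\ \ge\ \psi(V)+2\kappa|R(V)|^2,\qquad\psi(V)=2\varepsilon+\frac{2Q(\rho(V))-|w(\rho(V))|^2}{4\varepsilon}.
\end{equation}
The right-hand side does not depend on $A$, and $\psi$ is continuous and does not depend on $\kappa$.

Let $\Lambda_1=\{V\in\Lambda:|V|=1\}$, a compact set. If $V\in\Lambda_1\cap L$, then $V=M(v)$ with $v=\rho(V)$, $|v|\le1$, and $v\in\Gamma$ by \eqref{eq:LambdaL}. Lemma~\ref{lem:Q} gives $Q(v)\ge0$ and $|w(v)|^2\le2|v|^2Q(v)\le2Q(v)$. Hence $\psi\ge2\varepsilon$ on $\Lambda_1\cap L$.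

It follows that the compact set $K=\{V\in\Lambda_1:\psi(V)\le\varepsilon\}$ is disjoint from $L$. If $K$ is empty, let $\kappa=1$. Otherwise $\delta=\min_K|R|^2$ is positive, because $R$ vanishes only on $L$, and we fix $\kappa>0$ with $2\kappa\delta\ge\varepsilon-\min_K\psi$. Then $\psi+2\kappa|R|^2\ge\varepsilon$ on $K$ by the choice of $\kappa$, and on $\Lambda_1\setminus K$ because $\psi>\varepsilon$ there. By \eqref{eq:lower}, $D^2F(A)[V,V]\ge\varepsilon$ for all $A$ and all $V\in\Lambda_1$. Since $\Lambda$ is a cone and $D^2F(A)[V,V]$ is homogeneous of degree two in $V$, we obtain $D^2F(A)[V,V]\ge\varepsilon|V|^2$ for all $V\in\Lambda$.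
\end{proof}

\begin{proof}[Proof of (b)]
The field $B$ takes values in $L$, so $R(B)=0$ and $\rho(B)=\phi$. By \eqref{eq:means}, $\int p(\phi)=\frac14$ and $\int Q(\phi)=0$. By \eqref{eq:size}, $|B|^2+|B|^4\le7n+49n^2\le56n^2$. Therefore
\[
\int_{\mathbb T^n}F(B)\,dx\ \le\ -\frac14+56n^2\varepsilon=-\frac14+\frac7{50}<0=F(0),
\]
and $0$ is the mean of $B$. This completes the proof of Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Palombaro}
Mariapia Palombaro, \emph{On the relationship between rank-$(n-1)$ convexity and $\mathcal S$-quasiconvexity}, arXiv:0904.4190 (2009).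

\end{thebibliography}
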